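# Critical first-passage percolation on the triangular lattice, normalized by sums of $F^{-1}(\tfrac12+2^{-k})$

## 1. Weights with a gap above zero

**The model.** The triangular lattice $\mathbb T$ is drawn with vertex set $\mathbb Z^2$. Two vertices are adjacent if their $\ell^1$-distance is $1$, or if they are of the form $(x,y)$ and $(x+1,y-1)$. So the neighbors of $0$ are $\pm(1,0),\ \pm(0,1),\ \pm(1,-1)$. Let $(\omega_x)_{x\in\mathbb Z^2}$ be i.i.d. uniform on $(0,1)$. Fix a distribution function $F$ with $F(0^-)=0$ and put
$$t_x=F^{-1}(\omega_x),\qquad F^{-1}(t)=\inf\{y\in\mathbb R:F(y)\ge t\}\quad (0<t<1),$$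
so that $t_x$ has distribution $F$. A path is a sequence $\gamma=(x_1,\dots,x_m)$ of vertices with consecutive ones adjacent. Its passage time is $T(\gamma)=\sum_{i=2}^m t_{x_i}$; the initial vertex is not counted. For vertex sets $A,B$, $T(A,B)$ is the infimum of $T(\gamma)$ over paths from $A$ to $B$. Write $|x|=\|x\|_\infty$, $B(n)=\{|x|\le n\}$, $\partial B(n)=\{|x|=n\}$ and
$$T(n)=T(0,\partial B(n)).$$

Along an edge $|\cdot|$ changes by at most $1$. So a path from $0$ to $\partial B(n+1)$ visits $\partial B(n)$, and $T(n)$ is nondecreasing in $n$. It depends only on weights in $B(n)$, and it is a minimum over the finitely many simple paths that stay in $B(n)$. For example, all six neighbors of $0$ lie on $\partial B(1)$, and every path leaving $0$ visits one of them first. Hence $T(1)=\min\{t_1,\dots,t_6\}$, the minimum of six i.i.d. copies of $t_x$.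

Let $p_c=\frac12$ be the critical probability of site percolation on $\mathbb T$. We are in the critical case $F(0)=p_c$, and call such an $F$ critical. Put
$$I=\inf\{x>0:F(x)>p_c\},\qquad c=\frac1{2\sqrt3\,\pi}.$$

**Known results.** For critical $F$ the following hold; $t_1,\dots,t_6$ are i.i.d. copies of $t_x$.

* (i) Almost surely $T(n)/\log n\to cI$.
* (ii) If $\mathbf E\min\{t_1,\dots,t_6\}<\infty$, then $\mathbf E\,T(n)/\log n\to cI$.
* (iii) If $\mathbf E\min\{t_1,\dots,t_6\}^2<\infty$, then $\operatorname{Var}T(n)/\log n\to I^2\big(\frac2{3\sqrt3\pi}-\frac1{2\pi^2}\big)$.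

Here $\log$ is the natural logarithm. Put, for $k\ge2$ and $y\ge 2$,
$$a_k=F^{-1}(p_c+2^{-k}),\qquad S(y)=\sum_{2\le k\le y}a_k,\qquad \Sigma(n)=S(\log n)=\sum_{k=2}^{\lfloor\log n\rfloor}F^{-1}(p_c+2^{-k}).$$
For weights that are $0$ or $1$ with probability $\frac12$ each, $I=1$, $a_k=1$ for all $k$, and $\Sigma(n)=\lfloor\log n\rfloor-1$. So $T(n)/\Sigma(n)\to c$ by (i). The same works whenever the positive weights stay away from $0$.

**Proposition 1.** If $F$ is critical and $I>0$, then $T(n)/\Sigma(n)\to c$ almost surely.

*Proof.* We show that $a_k\to I$. If $0<y<I$, then $F(y)\le p_c<p_c+2^{-k}$, so $a_k\ge I$ for every $k$. If $y>I$, then $F(y)>p_c$, so $F(y)\ge p_c+2^{-k}$ for all large $k$, and then $a_k\le y$. Hence $a_k\to I$, and by averaging $\Sigma(n)/\log n\to I>0$. Divide (i) by this. $\square$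

What changes if $I=0$? Then $a_k\to0$ and $\Sigma(n)=o(\log n)$, while (i) says only that $T(n)=o(\log n)$. Numerator and denominator are both of lower order, and (i) no longer compares them.

## 2. The class of laws with slow growth, and four statements

**Definition (the class $\mathcal V$).** A law $F$ is in $\mathcal V$ if $F(0^-)=0$, $F(0)=p_c$, $\mathbf E\min\{t_1,\dots,t_6\}^2<\infty$, $\mathbf E\,T(n)=o(\log n)$, $\operatorname{Var}T(n)=o(\log n)$, and both $\mathbf E\,T(n)\to\infty$ and $\operatorname{Var}T(n)\to\infty$.

It is known that $\mathcal V$ is not empty. By (ii), every $F\in\mathcal V$ has $I=0$. Damron, Hanson and Lam, in "Universality of the time constant for $2D$ critical first-passage percolation" (arXiv:1904.12009, 2019), pose as an open question: for such $F$, does $\lim_n T(n)/\Sigma(n)$ exist? We read "exists" as almost sure convergence to a finite limit, and ask whether it holds for every $F\in\mathcal V$. The answer is no.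

**Theorem 2.** There are $F\in\mathcal V$ and deterministic $N_i\to\infty$, $n_i'\to\infty$ such that almost surely
$$\frac{T(N_i)}{\Sigma(N_i)}\to c,\qquad \limsup_i\frac{T(n_i')}{\Sigma(n_i')}\le\frac{4\log2}3\,c<c\qquad\Big(\tfrac{4\log2}3\approx0.924\Big).$$
Hence $T(n)/\Sigma(n)$ does not converge almost surely, nor in probability.

**Theorem 3.** There is also $F\in\mathcal V$ with $T(n)/\Sigma(n)\to c$ almost surely.

**Theorem 4.** For every $F$ with $F(0)=p_c$, $F(0^-)=0$ and $\sum_ka_k=\infty$ (no moment condition), almost surely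
$$\liminf_{n\to\infty}\frac{T(n)}{S\big(\frac3{4\log2}\log n\big)}\ge\frac{4\log2}3c,\qquad\text{hence}\qquad\liminf_{n\to\infty}\frac{T(n)}{\Sigma(n)}\ge\frac{4\log2}3c.$$
The constant in the second inequality is optimal: it is attained by the $F$ of Theorem 2.

**Corollary 5.** For the $F$ of Theorem 2 and every $\beta>0$ with $\beta\ne\frac34$, the ratio $T(n)\big/\sum_{1/\beta\le k\le\log n}F^{-1}(p_c+e^{-\beta k})$ does not converge almost surely: both $c$ and $\frac{4\beta}3c$ are almost sure limit points.

The question is the case $\beta=\log2$. Since $\log 2\approx0.693$ differs from $\frac34$, the sum runs on a slightly wrong clock, and the proof of Theorem 2 makes this visible.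

## 3. Percolation at $p_c$ and slightly above

Write $\varphi(u)=F^{-1}(p_c+e^{-u})$ for $u>\log2$. It is nonincreasing, and $a_k=\varphi(k\log2)$.

**Definition ($s$-open).** A vertex $x$ is $s$-open if $\omega_x\le s$, and $s$-closed otherwise. "Open" and "closed" alone mean $p_c$-open and $p_c$-closed. $P_s$ is site percolation with open-probability $s$. $T^{[s]}$ is the passage time with weights $1\{\omega_x>s\}$; it is nonincreasing in $s$.

For example, $T^{[p_c]}$ is the passage time for weights $0$ or $1$ with probability $\frac12$ each. For every critical $F$ we have $t_x=0$ if and only if $\omega_x\le p_c$, i.e. if and only if $x$ is open.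

"Rectangles" $[a,b]\times[a',b']$ are parallelograms of the lattice. Since $\mathbb T$ is a triangulation, a path from inside to outside a circuit shares a vertex with it, and a left–right and a top–bottom crossing of a parallelogram share a vertex. We use these facts; $C,c_0,\dots$ are positive constants and $C$ may change from line to line.

* **(RSW)** At $p_c$, lengthwise open (or closed) crossings of parallelograms of bounded aspect ratio, and open (or closed) circuits around $0$ in $\{m<|x|\le2m\}$, have probability at least $c_0>0$. An open crossing from $\partial B(2^j)$ to $\partial B(2^{j+r+1})$ has probability at least $p_0(r)>0$ for all $j\ge0$.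
* **(BK)** The van den Berg–Kesten inequality.
* **(Hex)** If the vertices of a parallelogram are colored black or white, there is a white left–right crossing or a black top–bottom crossing. The same planar duality holds in any triangulated disc whose boundary cycle is cut into four arcs.
* **(N1)** For $p>p_c$ let $L(p)$ be the smallest $\ell$ such that an $\ell\times\ell$ rhombus has an open left–right crossing with $P_p$-probability at least $1-\epsilon_0$, where $\epsilon_0>0$ is a fixed small constant. $L$ is nonincreasing in $p$. For each $k$, $P_p(\text{no lengthwise open crossing of a }k\ell\times\ell\text{ parallelogram})\le Ce^{-\ell/(CL(p))}$. (Kesten, CMP 109 (1987); Nolin, EJP 13 (2008).)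
* **(N2)** $L(p)=(p-p_c)^{-4/3+o(1)}$ as $p\downarrow p_c$. (Smirnov–Werner, Math. Res. Lett. 8 (2001); Nolin 2008.)
* **(N3)** Let $A_4(a,b;x)$ be the event that $\{a<|y-x|\le b\}$ has four disjoint crossings, alternately open, closed, open, closed. Put $\pi(N)=P_{p_c}(A_4(1,N;0))$, $\pi(1)=1$. Then $\pi(N)=N^{-5/4+o(1)}$. (Smirnov–Werner.)
* **(N4)** $P_s(A_4(a,b;x))\le C\pi(b)/\pi(a)$ uniformly in $p_c\le s\le p$ and $1\le a<b\le L(p)$; and $\pi(N)\le C\pi(4N)$. (Quasi-multiplicativity and stability of arm probabilities below $L(p)$: Kesten 1987; Nolin 2008.)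

Two small examples. Measuring a rhombus by its number of vertices per side, a $1\times1$ rhombus is one vertex, so $L(p)=1$ exactly when $p\ge1-\epsilon_0$. The annulus $\{1<|y|\le2\}$ is a ring of $16$ vertices, and a crossing of it may be a single vertex. So $A_4(1,2;0)$ occurs exactly when the colors around the ring change at least four times.

(N3) and (N4) are needed only for Theorem 4 and its consequences, not for Theorems 2 and 3. We take one $c_0$ that serves for the finitely many shapes used below.

**Lemma 6.** For a parallelogram $R$ let $\tau(R)$ be the minimal number of closed vertices on a left–right path in $R$. Then $R$ contains $\tau(R)$ disjoint closed top–bottom crossings. Hence for $s\ge p_c$ and bounded aspect ratio, $P_s(\tau(R)\ge t)\le(1-c_0)^t$ for integers $t\ge0$. The same holds with the directions exchanged.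

*Proof.* Let $d(x)$ be the minimal number of closed vertices, endpoints included, on a path in $R$ from the left side to $x$. For $1\le m\le\tau(R)$ let $W_m$ be the set of closed $x$ with $d(x)=m$. These sets are disjoint. Follow a left–right path $x_1,x_2,\dots$. At the first vertex $d\le1$, with equality if and only if it is closed. At the last vertex $d\ge\tau(R)\ge m$. Along the path $d(x_{l+1})\le d(x_l)+1\{x_{l+1}\text{ closed}\}$. So the first vertex with $d\ge m$ is closed and has $d=m$, i.e. lies in $W_m$. Thus every left–right path meets $W_m$. Coloring $W_m$ black and the rest white, (Hex) gives a top–bottom crossing inside $W_m$.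

For the bound, (BK) gives $P_s(\tau(R)\ge t)\le P_s(\text{closed top–bottom crossing})^t$. At $s=p_c$ the base is $1-P(\text{open left–right crossing})\le1-c_0$, and it decreases in $s$. $\square$

**Lemma 7.** For $M\ge1$ and $M'\ge2M$, take lengthwise crossings of the four parallelograms $\pm[M+1,M']\times[-M',M']$ and $[-M',M']\times\pm[M+1,M']$. Their union contains a circuit around $B(M)$ in $\{M<|x|\le M'\}$.

*Proof.* The crossing of $[M+1,M']\times[-M',M']$ crosses the corner rhombus $[M+1,M']^2$ vertically, and that of $[-M',M']\times[M+1,M']$ crosses it horizontally, so they meet there. The same happens in the other three corners. $\square$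

## 4. A law with infinitely many levels

If we want $I=0$ with some control, the natural plan is to let the smallest positive weight decrease in stages, so slowly that at each stage the law looks for a long time like one with a gap.

Let $U_0=\log2$, $b_0=1$, and fix one of the two rules
$$\text{(A)}\quad b_i=e^{-U_i^2}\ (i\ge1),\qquad\qquad\text{(B)}\quad b_i=\tfrac1{i+1}\ (i\ge1).$$
Suppose $U_0<\dots<U_i$ are chosen, hence $b_0>\dots>b_i$. Let $F_i$ be the law of
$$t_x^{(i)}=\begin{cases}0&\omega_x\le p_c,\\ b_j&p_c+e^{-U_{j+1}}<\omega_x\le p_c+e^{-U_j},\ j<i,\\ b_i&p_c<\omega_x\le p_c+e^{-U_i},\end{cases}$$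
and $T_i$ the corresponding passage time, built from the same $\omega$. $F_i$ is critical, bounded by $1$, and has $I=b_i$. So $T_i(n)/\log n\to cb_i$ almost surely by (i). Put $\delta_i=\frac1{i+2}$. Choose $N_i$ (with $N_i>N_{i-1}$ if $i\ge1$) so large that
$$P\Big(\exists n\ge N_i:\ \Big|\frac{T_i(n)}{cb_i\log n}-1\Big|>\delta_i\Big)\le2^{-i},\qquad \log N_i\ge\frac{2(i+1)U_i}{b_i^2},\tag{1}$$
and then $U_{i+1}$ so large that
$$(2N_i+1)^2e^{-U_{i+1}}\le2^{-i},\qquad U_{i+1}\ge(i+2)\log N_i,\qquad U_{i+1}\ge i+1.\tag{2}$$
Then $U_{i+1}\ge2\log N_i>U_i$, and the recursion continues. Let $F$ be the law with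
$$F^{-1}=0\text{ on }(0,p_c],\qquad F^{-1}(p_c+x)=b_i\quad\text{for }e^{-U_{i+1}}<x\le e^{-U_i}.$$
It has an atom $\frac12$ at $0$ and atoms $e^{-U_i}-e^{-U_{i+1}}$ at $b_i$. So $F(0)=p_c$, $0\le t_x\le1$, and $b_i\downarrow0$.

**What $F$ inherits from $F_i$.** We have $t_x=t_x^{(i)}$ unless $p_c<\omega_x\le p_c+e^{-U_{i+1}}$. In that range $t^{(i)}_x=b_i$ and $t_x\le b_{i+1}$. So $t_x\le t_x^{(i)}$ and $T\le T_i$ everywhere, and by (2)
$$P\big(t=t^{(i)}\text{ on }B(N_i)\big)\ge1-2^{-i}.\tag{3}$$

**The sum.** $a_k=b_i$ if and only if $U_i\le k\log2<U_{i+1}$. For $k\le\log N_i$ we have $k\log2<U_{i+1}$, so $a_k\ge b_i$. At most $U_i/\log2$ indices have $k\log2<U_i$, and for those $a_k\le1$. By (1), $U_i/(b_i\log N_i)\le b_i/(2(i+1))\to0$. Therefore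
$$b_i(\log N_i-2)\le\Sigma(N_i)\le\frac{U_i}{\log2}+b_i\log N_i\le(1+o(1))\,b_i\log N_i.\tag{4}$$

We shall also use, from (1) and (2),
$$U_{i+1}\ge\log N_i\ge b_i^{-2},\qquad\text{so}\qquad b_i\ge U_{i+1}^{-1/2};\qquad U_i+1=o(b_iU_{i+1}).\tag{5}$$
Indeed $2(i+1)U_i\ge2\log2>1$, while $U_i/(b_iU_{i+1})\le b_i/(2(i+1))$ and $1/(b_iU_{i+1})\le U_{i+1}^{-1/2}$.

## 5. Comparison with one level at a time

The sensible first approach is to use (i) for $F_i$ on the scales where $F$ agrees with $F_i$.

**Step 1: the scales $N_i$ (both rules).** By (1), (3) and Borel–Cantelli, almost surely for all large $i$ we have $T(N_i)=T_i(N_i)\in[1-\delta_i,1+\delta_i]\cdot cb_i\log N_i$. With (4),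
$$\frac{T(N_i)}{\Sigma(N_i)}\to c\quad\text{a.s.}\tag{6}$$

**Step 2: all scales between $N_i$ and $N_{i+1}$ (both rules).** The weights $t^{(i)}$ and $t^{(i+1)}$ differ only where $p_c<\omega\le p_c+e^{-U_{i+1}}$, with values $b_i$ and $b_{i+1}$. So $t^{(i)}\ge t^{(i+1)}\ge\frac{b_{i+1}}{b_i}t^{(i)}$. By (1), (3) and Borel–Cantelli, almost surely for all large $i$ we have $T=T_{i+1}$ up to scale $N_{i+1}$, and for all $n\in[N_i,N_{i+1}]$
$$(1-\delta_i)cb_{i+1}\log n\le\tfrac{b_{i+1}}{b_i}T_i(n)\le T_{i+1}(n)=T(n)\le T_i(n)\le(1+\delta_i)cb_i\log n.\tag{7}$$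
For the same $n$, $a_k\ge b_{i+1}$ for $k\le\log n<U_{i+2}$, and $a_k\le b_i$ for $k\log2\ge U_i$. So
$$b_{i+1}(\log n-2)\le\Sigma(n)\le\frac{U_i}{\log2}+b_i\log n\le(1+o(1))b_i\log n.\tag{8}$$

**Step 3: rule (B).** Here $b_{i+1}/b_i\to1$, and (7) and (8) give $T(n)/\Sigma(n)\to c$ almost surely. So Theorem 3 is proved once we know that $F\in\mathcal V$ (Section 7).

**Where this stops.** Under rule (A), $b_{i+1}/b_i\to0$, and (7), (8) confine the ratio only between $c\,b_{i+1}/b_i$ and $c\,b_i/b_{i+1}$, up to factors tending to $1$. They leave open where, between $N_i$ and $N_{i+1}$, the growth of $T$ passes from slope $b_i$ to slope $b_{i+1}$ in $\log n$. For $\Sigma$ the place is explicit: $a_k$ drops from $b_i$ to $b_{i+1}$ at $k=U_{i+1}/\log2$, so $\Sigma$ changes slope at $\log n=U_{i+1}/\log2$. The ratio can settle to one value at all scales only if $T$ changes slope at the same place. Proposition 1 cannot see this: for each $F_i$ the ratio tends to $c$, whatever happens at intermediate scales.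

## 6. The scale at which level $p_c+e^{-U}$ percolates

Under rule (A), $b_{i+1}=e^{-U_{i+1}^2}$ is so small that even a path using every vertex of $B(e^{2U_{i+1}})$ would pay almost nothing at this price. So from the scale on which the vertices with $\omega_x\le p_c+e^{-U_{i+1}}$ form long-range connections, $T$ stops growing. By (N2) this scale has $\log n\approx\frac43U_{i+1}$. Since $\frac43<\frac1{\log2}\approx1.443$, this happens before $\Sigma$ changes slope.

**Lemma 8.** Under rule (A), let $\kappa>\frac43$ and $n_i(\kappa)=\lceil e^{\kappa U_{i+1}}\rceil$. Almost surely $\displaystyle\limsup_i\frac{T(n_i(\kappa))}{b_iU_{i+1}}\le\frac43c$.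

*Proof.* Write $U=U_{i+1}$, $q=p_c+e^{-U}$, $n=n_i(\kappa)$. Fix $\nu$ with $\frac43<\nu<\kappa$ and let $m=\lceil e^{\nu U}\rceil$.

**Step 1: a $q$-open escape route from scale $m$.** Let $\mathcal A_i$ be the event that for every $j\ge0$ there are a $q$-open circuit $\mathcal C_j$ around $0$ in $\{2^jm<|x|\le2^{j+1}m\}$ and a horizontal $q$-open crossing $h_j$ of $[2^jm,2^{j+2}m]\times[0,2^jm]$. By Lemma 7 the circuit is made from four lengthwise crossings, so (N1) gives
$$P(\mathcal A_i^c)\le\sum_{j\ge0}Ce^{-2^jm/(CL(q))}\le C'e^{-m/(C'L(q))}$$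
for large $i$. By (N2), $L(q)=e^{(4/3+o(1))U}$, so $m/L(q)\ge e^{(\nu-4/3-o(1))U_{i+1}}$. As $U_{i+1}\ge i+1$, the bound is summable. Almost surely $\mathcal A_i$ occurs for all large $i$.

On $\mathcal A_i$, $h_j$ starts on $\partial B(2^jm)$ and ends on $\partial B(2^{j+2}m)$, so it meets both $\mathcal C_j$ and $\mathcal C_{j+1}$. Hence $\mathcal C_0$ lies in an infinite connected $q$-open set.

**Step 2: the cost of going from scale $2m$ to scale $n$.** For large $i$, $2m\le n$, since $\nu<\kappa$. Follow an optimal path from $0$ to $\partial B(2m)$ up to its first vertex on $\mathcal C_0\subset B(2m)$. From there, a simple $q$-open path in $B(n)$ leads to $\partial B(n)$. A $q$-open vertex has weight at most $F^{-1}(q)=b_{i+1}=e^{-U^2}$. So on $\mathcal A_i$, for large $i$,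
$$T(n)\le T(2m)+(2n+1)^2b_{i+1}\le T_i(2m)+25\,e^{2\kappa U-U^2}.$$
The last term is $o(b_iU)$, because $b_iU\ge U^{1/2}$ by (5).

**Step 3: the cost up to scale $2m$.** Since $2m\ge e^{U}\ge N_i$, (1) and Borel–Cantelli give almost surely for large $i$
$$T_i(2m)\le(1+\delta_i)cb_i\log(2m)\le(1+\delta_i)cb_i(\nu U+2).$$
So $\limsup_iT(n_i(\kappa))/(b_iU_{i+1})\le c\nu$ almost surely. Let $\nu\downarrow\frac43$ along a sequence. $\square$

**The ratio along $n_i'$.** Let $n_i'=n_i(2)=\lceil e^{2U_{i+1}}\rceil$ and $U=U_{i+1}$. Then $\log n_i'\ge2U\ge U/\log2$, and $a_k\ge b_i$ when $k\log2<U$. So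
$$\Sigma(n_i')\ge b_i\Big(\frac U{\log2}-3\Big),\qquad\text{and Lemma 8 gives}\qquad\limsup_i\frac{T(n_i')}{\Sigma(n_i')}\le\frac{4\log2}3\,c\quad\text{a.s.}\tag{9}$$
By (6) and (9), $T(n)/\Sigma(n)$ cannot converge almost surely. It cannot converge in probability either: some subsequence of $(N_i)$ and some subsequence of $(n_i')$ would then give almost sure convergence to the same limit. What remains for Theorem 2 is $F\in\mathcal V$.

## 7. Nested circuits: the law of Section 4 is in $\mathcal V$

**Proposition 9.** Under either rule, $F\in\mathcal V$.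

The weights are bounded by $1$, so the moment condition holds.

**Step 1: the mean.** From $T\le T_i$ and (ii) for $F_i$, $\limsup_n\mathbf E\,T(n)/\log n\le cb_i$ for every $i$. So $\mathbf E\,T(n)=o(\log n)$. By (1), (3) and $\delta_i\le\frac12$, $P\big(T(N_i)\ge\frac12cb_i\log N_i\big)\ge1-2^{1-i}$. Since $b_i\log N_i\to\infty$ and $T(n)$ is monotone in $n$, $\mathbf E\,T(n)\to\infty$.

**Step 2: splitting $T(n)$ at open circuits.** The purpose is to write $T(n)$ as a sum of conditionally independent terms. Let $\mathrm{Ann}_j=\{2^j<|x|\le2^{j+1}\}$, $j\ge0$. If $\mathrm{Ann}_j$ contains an open circuit around $0$, there is an innermost one, enclosing the smallest region, and an outermost one. Call them $C_j$ and $D_j$. The event $\{C_j=\sigma\}$ depends only on $\omega$ on and inside $\sigma$, and $\{D_j=\sigma'\}$ only on $\omega$ on and outside $\sigma'$. Let $E_{j,l}$ be the event that $C_j$ and $D_l$ exist. By (RSW) and independence $P(E_{j,l})\ge c_0^2$ for $j<l$.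

Fix $r\ge2$ and a residue class modulo $r+1$, and let $j$ range over the members $j\ge0$ of the class with $2^{j+r+1}\le n$. The rings $\mathrm{Ann}_j\cup\dots\cup\mathrm{Ann}_{j+r}$ are disjoint and lie in $B(n)$. Let $\mathcal G$ be generated by the events $E_{j,j+r}$, the circuits $(C_j,D_{j+r})$, and all $\omega_x$ with $x$ not strictly between $C_j$ and $D_{j+r}$ for any such $j$ with $E_{j,j+r}$. The event that the circuits take given values does not involve the vertices strictly between them. So, given $\mathcal G$, the $\omega_x$ strictly between the circuits are i.i.d. uniform.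

The circuits are nested, their vertices have weight $0$, and every path from $0$ to $\partial B(n)$ hits them in order. Cutting a path at its first hits shows that $T(n)$ is at least the sum of the passage times between successive circuits, with $0$ as first and $\partial B(n)$ as last set. Joining optimal pieces along the circuits, which is free, shows that $T(n)$ is at most this sum. An optimal path between two successive circuits may be taken strictly between them apart from its endpoints: stop at its first hit of the outer circuit and start at the last previous visit to the inner one. So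
$$T(n)=\sum_{j:\,E_{j,j+r}}T(C_j,D_{j+r})+(\mathcal G\text{-measurable}),$$
with summands conditionally independent given $\mathcal G$. Therefore
$$\operatorname{Var}T(n)\ge\mathbf E\operatorname{Var}(T(n)\mid\mathcal G)=\sum_j\mathbf E\big[1_{E_{j,j+r}}\operatorname{Var}(T(C_j,D_{j+r})\mid\mathcal G)\big].\tag{10}$$
The same holds for $T_i$ with the same circuits, since $t_x=0$, $t_x^{(i)}=0$ and $\omega_x\le p_c$ are equivalent.

Moreover, for $T$ and for $T_i$,
$$P\big(T(C_j,D_{j+r})=0\mid\mathcal G\big)\ge p_0(r)\quad\text{on }E_{j,j+r}.\tag{11}$$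
To see this, extend the fresh variables strictly between the circuits by independent uniforms to all of $\mathbb Z^2$. In this configuration an open crossing from $\partial B(2^j)$ to $\partial B(2^{j+r+1})$ exists with probability at least $p_0(r)$. It starts inside $C_j$ and ends on or outside $D_{j+r}$. So it contains a path from $C_j$ to $D_{j+r}$ whose interior vertices are strictly between the circuits and open, and this path has passage time $0$.

**Step 3: the variance diverges.** Take $r=2$, $j\in3\mathbb Z_{\ge0}$, $x_j=4^{-(j+5)}$, $h_j=F^{-1}(p_c+x_j)=\varphi((j+5)\log4)$. Given $\mathcal G$ on $E_{j,j+2}$, the annulus $\mathrm{Ann}_{j+1}$ lies strictly between $C_j$ and $D_{j+2}$. With probability at least $c_0$ it contains a closed circuit around $0$. Given the open/closed configuration, closed vertices have independent $\omega$ uniform on $(p_c,1)$, so each has $\omega\le p_c+x_j$ with probability $2x_j$. There are at most $(2^{j+3}+1)^2\le4^{j+4}$ vertices in $\mathrm{Ann}_{j+1}$. So all its closed vertices have $\omega>p_c+x_j$, hence weight at least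 $h_j$, with probability at least $1-2x_j4^{j+4}=\frac12$. Every path from $C_j$ to $D_{j+2}$ meets the closed circuit, so $P(T(C_j,D_{j+2})\ge h_j\mid\mathcal G)\ge c_0/2$.

If $Y'$ is an independent copy of $Y\ge 0$ and $h>0$, then $\operatorname{Var}Y=\frac12\mathbf E(Y-Y')^2\ge P(Y=0)P(Y\ge h)h^2$. With (10) and (11),
$$\operatorname{Var}T(n)\ge c_1\sum_{j\in3\mathbb Z_{\ge0},\ 2^{j+3}\le n}\varphi\big((j+5)\log4\big)^2,\qquad c_1=\tfrac12c_0^3\,p_0(2).$$
Since $\varphi$ is nonincreasing, the right side tends to $\infty$ if and only if $\sum_k\varphi(k\log4)^2=\infty$. The block $U_i\le k\log4<U_{i+1}$ contributes at least $b_i^2\big(\frac{U_{i+1}-U_i}{\log4}-1\big)$. By (1) and (2),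
$$U_{i+1}-U_i\ge2\log N_i-U_i\ge\log N_i\ge\frac{2(i+1)U_i}{b_i^2}.\tag{12}$$
So the block contributes at least $\frac{2(i+1)U_i}{\log4}-1\to\infty$, and $\operatorname{Var}T(n)\to\infty$.

**Step 4: fourth moments.** We need crude bounds for the rare events on which circuits are missing:
$$\mathbf E\big[T^{[p_c]}(B(2^j),\partial B(2^l))^4\big]\le C(l-j)^4\ (0\le j<l),\qquad\mathbf E\big[T^{[p_c]}(0,\partial B(2^l))^4\big]\le C(l+1)^4\ (l\ge0).\tag{13}$$
Let $H_u=[2^u,2^{u+2}]\times[0,2^u]$, crossed horizontally, and $V_u=[2^{u+1},2^{u+2}]\times[0,2^{u+1}]$, crossed vertically. A crossing of $H_u$ and one of $V_u$ both cross $[2^{u+1},2^{u+2}]\times[0,2^u]$, in different directions, so they meet. A crossing of $H_{u+1}=[2^{u+1},2^{u+3}]\times[0,2^{u+1}]$ crosses $V_u$ horizontally, so it meets the vertical crossing of $V_u$. A crossing of $H_j$ starts on $\partial B(2^j)$, and one of $H_{l-1}$ ends on $\partial B(2^{l+1})$. Taking crossings with the fewest closed vertices, the union over $j\le u<l$ contains a path from $\partial B(2^j)$ to $\partial B(2^l)$ of cost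 at most $\sum_{j\le u<l}(\tau(H_u)+\tau(V_u))$, where $\tau$ refers to the stated directions. Starting from $0$ instead, with $j=0$, costs at most $2$ more, as $H_0=[1,4]\times[0,1]$; and $T^{[p_c]}(0,\partial B(1))\le1$. By Lemma 6 each $\tau$ has bounded fourth moment, and Minkowski's inequality in $L^4$ gives (13).

**Step 5: the effect of one annulus.** Let $2^K<n\le2^{K+1}$. Consider the independent blocks $B(1),\mathrm{Ann}_0,\dots,\mathrm{Ann}_{K-1},\mathrm{Ann}_K\cap B(n)$. The Efron–Stein inequality bounds $\operatorname{Var}T(n)$ by the sum over blocks of the expected conditional variance given the other blocks. A conditional variance is at most the conditional mean square distance to any quantity not depending on the block. Let $S_k$ be $T(n)$ with the weights of block $k$ set to $0$. Then $\operatorname{Var}T(n)\le\sum_k\mathbf E(T(n)-S_k)^2$.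

For the block in $\mathrm{Ann}_k$, let $j^-$ be the largest $j\in[0,k-1]$, and $j^+$ the smallest $l\in[k+1,K-1]$, such that $\mathrm{Ann}_j$, respectively $\mathrm{Ann}_l$, contains an open circuit around $0$. Put $\mathcal C=C_{j^-}$, or $\{0\}$ if $j^-$ does not exist. Put $\mathcal D=D_{j^+}$, or $\partial B(n)$ if $j^+$ does not exist. For the block $B(1)$ take $\mathcal C=\{0\}$ and let $j^+$ be the smallest such $l\in[0,K-1]$. Then
$$0\le T(n)-S_k\le T(\mathcal C,\mathcal D).\tag{14}$$
Indeed, take an optimal path for $S_k$. Its part up to the first hit of $\mathcal C$ lies on or inside $\mathcal C$. Its part after the last visit to $\mathcal D$ lies on or outside $\mathcal D$. Both avoid the block or are trivial, so together they cost at most $S_k$ in the true weights. Join them along $\mathcal C$, an optimal path from $\mathcal C$ to $\mathcal D$, and $\mathcal D$; moving along open circuits is free. If $\mathcal D=\partial B(n)$, the new path simply ends there.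

**Step 6: the variance is $o(\log n)$.** Fix $i$ and $R\ge2$. We bound the sum over blocks of $\mathbf E\,T(\mathcal C,\mathcal D)^2$, split according to $j^\pm$. Recall that $t_x\le1\{\omega_x>p_c\}$, so $T\le T^{[p_c]}$.

*Both exist and $r=j^+-j^-\le R$.* Here $r\ge2$. We have $T(C_j,D_l)\le T_i(C_j,D_l)$ and $\{j^-=j,j^+=l\}\subset E_{j,l}$. Each pair $(j,l)$ serves fewer than $l-j$ values of $k$, and $j+r\le K-1$ gives $2^{j+r+1}\le n$. So the contribution is at most $\sum_{r=2}^Rr\sum_j\mathbf E[1_{E_{j,j+r}}T_i(C_j,D_{j+r})^2]$. If $Y\ge0$ and $P(Y=0)\ge p_0$, then $(\mathbf EY)^2\le(1-p_0)\mathbf EY^2$ by Cauchy–Schwarz, so $\mathbf EY^2\le p_0^{-1}\operatorname{Var}Y$. Apply this conditionally on $\mathcal G$, with (11), and use (10) for $T_i$ in each of the $r+1$ residue classes. The contribution is at most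
$$\sum_{r=2}^Rr(r+1)p_0(r)^{-1}\operatorname{Var}T_i(n)=C_R\operatorname{Var}T_i(n),$$
with $C_R$ independent of $i$.

*Both exist and $r=j^+-j^->R$.* For given $k$, $\{j^-=j,j^+=l\}$ requires that $l-j-2$ given annuli contain no open circuit, so its probability is at most $(1-c_0)^{l-j-2}$. Also $T(C_j,D_l)\le T^{[p_c]}(B(2^j),\partial B(2^{l+1}))$. For each $k$ at most $r$ pairs have $l-j=r$. By Cauchy–Schwarz and (13), the contribution is at most $\sum_k\sum_{r>R}Cr\cdot r^2(1-c_0)^{(r-2)/2}\le C(K+1)e^{-c'R}$.

*Only $j^-$ fails, $j^+=l$* (including the block $B(1)$). The annuli $\mathrm{Ann}_0,\dots,\mathrm{Ann}_{l-1}$, except possibly $\mathrm{Ann}_k$, have no open circuit, so the probability is at most $(1-c_0)^{l-1}$. And $T(0,D_l)\le T^{[p_c]}(0,\partial B(2^{l+1}))$ has fourth moment at most $C(l+2)^4$. At most $l+1$ blocks are involved. The total is at most $\sum_lC(l+1)(l+2)^2(1-c_0)^{(l-1)/2}=O(1)$.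

*Only $j^+$ fails, $j^-=j$.* The probability is at most $(1-c_0)^{K-j-2}$. And $T(C_j,\partial B(n))\le T^{[p_c]}(B(2^j),\partial B(2^{K+1}))$ has fourth moment at most $C(K-j+1)^4$. At most $K-j$ blocks are involved. The total is at most $\sum_{j<K}C(K-j)(K-j+1)^2(1-c_0)^{(K-j-2)/2}=O(1)$.

*Both fail.* The probability is at most $(1-c_0)^{K-1}$, the fourth moment at most $C(K+2)^4$, and there are $K+2$ blocks. The total is $O(1)$.

Altogether $\operatorname{Var}T(n)\le C_R\operatorname{Var}T_i(n)+Ce^{-c'R}(1+\log n)+O(1)$. By (iii) for $F_i$,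
$$\limsup_n\frac{\operatorname{Var}T(n)}{\log n}\le C_R\,b_i^2\Big(\frac2{3\sqrt3\pi}-\frac1{2\pi^2}\Big)+Ce^{-c'R}.$$
Let $i\to\infty$, then $R\to\infty$. So $\operatorname{Var}T(n)=o(\log n)$, and Proposition 9 is proved. $\square$

With (6), (9) and Proposition 9 for rule (A), Theorem 2 is proved. With Step 3 of Section 5 and Proposition 9 for rule (B), Theorem 3 is proved.

## 8. The lower bound for every critical law

In Section 6 the passage time stopped growing at $\log n=\frac43U$. Theorem 4 says that, for no critical law with $\sum a_k=\infty$, does it stop earlier: below $L(p)$, opening all vertices with $p_c<\omega_x\le p$ hardly changes the Bernoulli passage time. Write $p_k=p_c+2^{-k}$.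

**Layers of the weight.** For $h\ge0$ we have $t_x>h$ if and only if $\omega_x>F(h)$, so $t_x=\int_0^\infty1\{\omega_x>F(h)\}\,dh$. Sum along a path and take the infimum inside the integral:
$$T(n)\ge\int_0^\infty T^{[F(h)]}(n)\,dh.\tag{15}$$
So it suffices to bound $T^{[p]}$ below for $p$ slightly above $p_c$. The natural way is Russo's formula: differentiate $\mathbf E\,T^{[s]}(n)$ in $s$ and bound the probability that the state of $x$ matters.

**Why the boundary needs care.** Below we bound that probability by about $r^{-5/4}$, where $r$ is comparable to the distance from $x$ to $\{0\}\cup\partial B(n)$. With full weights near $\partial B(n)$, there are of order $n$ vertices at each distance $\rho$ from the boundary. The sum $n\sum_\rho\rho^{-5/4+\zeta}$ is of order $n$ for $\zeta<\frac14$, since the series converges. For $n=(p-p_c)^{-(4/3-\varepsilon)}$ with small $\varepsilon$, the resulting bound $(p-p_c)n$ is not bounded. We need $n^{3/4+\zeta}$ instead of $n$. The remedy is to let the weights taper off at the boundary.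

**Definition (tapered passage time).** For $n\ge2$ and $x\in B(n)$ let $g(x)=g_n(x)=\min\{1,2(n-|x|)/n\}$. $T_g^{[s]}(n)$ is the passage time from $0$ to $\partial B(n)$ in $B(n)$ with weights $g(x)1\{\omega_x>s\}$.

Since $0\le g\le1$ and $g=1$ on $B(\lfloor n/2\rfloor)$,
$$T^{[s]}(n)\ge T_g^{[s]}(n)\ge T^{[s]}(\lfloor n/2\rfloor).\tag{16}$$

**Definition (pivotal).** A vertex $x\ne0$ is pivotal if $T_g$ with $x$ closed is strictly larger than $T_g$ with $x$ open, the other states being kept. The difference is then at most $g(x)$. The vertex $0$ has no influence.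

Example, $n=2$. Here $g=1$ on $B(1)$ and $g=0$ on $\partial B(2)$, and each neighbor of $0$ has a neighbor on $\partial B(2)$. So $T_g^{[s]}(2)=1$ if all six neighbors of $0$ are $s$-closed, and $0$ otherwise; its mean is $(1-s)^6$. A neighbor of $0$ is pivotal exactly when the other five are closed. Russo's formula reads $-\frac d{ds}(1-s)^6=6(1-s)^5$.

**Lemma 10.** For each $\zeta\in(0,\frac14)$ there is $C$ such that, for all $p>p_c$ close enough to $p_c$, all $2\le n\le L(p)$, all $p_c\le s\le p$ and all $x\in B(n)\setminus\{0\}$ with $g(x)>0$,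
$$P_s(x\text{ pivotal})\le C\max(r_x,1)^{-5/4+\zeta},\qquad r_x=\tfrac12\min(|x|,n-|x|).$$

*Proof.* In ordinary percolation a pivotal vertex has four arms. Here an optimal path may use closed vertices, so its arms have defects. The idea is to bound the number of defects by means of circuits with few closed vertices.

Write $\Lambda_a=\{|y-x|\le a\}$ and $R_i=\{4^i<|y-x|\le4^{i+1}\}$. If $r_x<4$ the bound is trivial. Otherwise let $I\ge0$ be the largest integer with $4^{I+1}\le r_x$ (in this proof $I$ has only this meaning). Both $0$ and $\partial B(n)$ lie outside $\Lambda_{r_x}$.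

**Step 1: circuits with few closed vertices.** Let $\kappa_i$ be the minimal number of closed vertices on a circuit in $R_i$ around $\Lambda_{4^i}$. By Lemma 7, translated to $x$, such a circuit is found in the union of four lengthwise crossings. If $\kappa_i>d$ with $d\in4\mathbb N$, one of the four needs more than $d/4$ closed vertices. So by Lemma 6, $P_s(\kappa_i>d)\le4(1-c_0)^{d/4}=:\eta$. Fix $d$ with $\eta\le\frac1{16}$. The $\kappa_i$ are independent, since the $R_i$ are disjoint.

**Step 2: an optimal path through $x$.** Pivotality does not depend on the state of $x$. Suppose $x$ is pivotal, set $x$ open, and let $\gamma$ be a simple optimal path for $T_g$, stopped at its first hit of $\partial B(n)$. The cost of a path avoiding $x$ does not depend on the state of $x$, so it is at least $T_g$ with $x$ closed. Hence every path from $0$ to $\partial B(n)$ avoiding $x$ costs strictly more than $\gamma$. In particular $\gamma$ passes through $x$.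

**Step 3: few defects.** Suppose $\kappa_i\le d$ for some $0\le i\le I$, and let $\sigma\subset R_i$ be a minimizing circuit. Let $y,y'$ be the first and last vertices of $\gamma$ on $\sigma$. Before $y$ and after $y'$, $\gamma$ stays outside $\sigma$. So rerouting $\gamma$ along $\sigma$ from $y$ to $y'$ gives a path avoiding $x$, and all vertices of $\gamma$ in $\Lambda_{4^i}$ lie strictly between $y$ and $y'$. By Step 2 the part of $\gamma$ after $y$ up to $y'$ costs less than the total $g$-weight of the closed vertices of $\sigma$.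

For $v\in\Lambda_{r_x}$ we have $|v-x|\le\frac12(n-|x|)$. So $\frac12(n-|x|)\le n-|v|\le\frac32(n-|x|)$, and $\frac12g(x)\le g(v)\le\frac32g(x)$. If $\gamma$ has $m$ closed vertices in $\Lambda_{4^i}$, then $\frac m2g(x)<\frac32g(x)d$. Hence $m\le3d$.

**Step 4: four arms where there are no defects.** Let $0\le u<v\le i\le I$ be such that $\gamma$ has no closed vertex in $R:=R_u\cup\dots\cup R_{v-1}=\{4^u<|y-x|\le4^v\}$. We show that $A_4(4^u,4^v;x)$ occurs.

On the part of $\gamma$ before $x$, take the last vertex at distance $4^v$ from $x$, and then the first later vertex at distance $4^u+1$. The segment $e_1$ between them lies in $R$, is open, and meets the outer boundary $\{|y-x|=4^v\}$ and the inner boundary $\{|y-x|=4^u+1\}$ of $R$ only at its ends. On the part after $x$, take the first vertex at distance $4^v$ and the last earlier vertex at distance $4^u+1$; this gives $e_2$ in the same way. Since $\gamma$ is simple, $e_1$ and $e_2$ are simple and disjoint.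

Suppose an open path in $R$ joined $y_1\in e_1$ to $y_2\in e_2$. Following $\gamma$ to $y_1$, this path, and $\gamma$ from $y_2$ on avoids $x$ and costs no more than $\gamma$. This contradicts Step 2. So $e_1$ and $e_2$ are not openly connected in $R$.

They cut $R$ into two sectors, each a triangulated disc with boundary formed by $e_1$, an outer arc, $e_2$ and an inner arc. By (Hex), each sector contains an open path from $e_1$ to $e_2$ or a closed path from the outer to the inner arc. The former is excluded. The closed path avoids $e_1$ and $e_2$, which are open, so the closed crossings in the two sectors are disjoint. Thus $A_4(4^u,4^v;x)$ occurs.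

**Step 5: summing.** Let $i^*$ be the largest $i\in[0,I]$ with $\kappa_i\le d$, if there is one. If $i^*=i$ and $x$ is pivotal, then $\kappa_j>d$ for $i<j\le I$. Moreover, let $E\subset\{0,\dots,i-1\}$ be the set of $j$ for which $\gamma$ has a closed vertex in $R_j$. Then $|E|\le3d$ by Step 3, and by Step 4 $A_4$ occurs on each maximal run of $\{0,\dots,i-1\}\setminus E$, where a run $\{u,\dots,v-1\}$ stands for $A_4(4^u,4^v;x)$. The event that there is such an $E$ depends only on $\Lambda_{4^i}$, so it is independent of $(\kappa_j)_{j>i}$.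

For fixed $E$ the runs occupy disjoint annuli of radius at most $r_x\le L(p)$. By independence and (N4), the probability of the run events is at most a product of at most $3d+1$ factors $C\pi(4^v)/\pi(4^u)$. For each skipped index $j\in E$ we have $1\le C\pi(4^{j+1})/\pi(4^j)$, and there are at most $3d$ of these. So the product telescopes to at most $C_d\,\pi(4^i)$. There are at most $C_d(i+1)^{3d}$ choices of $E$. With (N3) in the form $\pi(4^i)\le C4^{-(5/4-\zeta/2)i}$,
$$P_s(x\text{ pivotal})\le\eta^{I+1}+\sum_{i=0}^I\eta^{I-i}(i+1)^{3d}C_d\,\pi(4^i)\le16^{-I-1}+C\sum_{i\le I}16^{-(I-i)}(i+1)^{3d}4^{-(5/4-\zeta/2)i}.$$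
Since $16=4^2$ and $2>\frac54$, the sum is at most $C(I+1)^{3d}4^{-(5/4-\zeta/2)I}\le C4^{-(5/4-\zeta)I}$. As $4^{I+2}>r_x$, this is the lemma. $\square$

**Lemma 11.** For each $\zeta\in(0,\frac14)$ there is $C$ such that for all $p>p_c$ close enough to $p_c$ and $2\le n\le L(p)$: $\ \mathbf E\big[T_g^{[p_c]}(n)-T_g^{[p]}(n)\big]\le C(p-p_c)n^{3/4+\zeta}$.

*Proof.* By Russo's formula, $-\frac d{ds}\mathbf E\,T_g^{[s]}(n)\le\sum_{x\ne0}g(x)P_s(x\text{ pivotal})$. There are $8t$ vertices with $|x|=t$. By Lemma 10, those with $1\le|x|\le n/2$, where $r_x=|x|/2$, contribute at most $C\sum_{t\le n}t\cdot t^{-5/4+\zeta}\le Cn^{3/4+\zeta}$. Those with $|x|=n-\rho$, $1\le\rho\le n/2$, have $r_x=\rho/2$ and $g(x)=2\rho/n$, and contribute at most $Cn\sum_{\rho\le n}\frac{2\rho}n\rho^{-5/4+\zeta}\le Cn^{3/4+\zeta}$. On $\partial B(n)$, $g=0$. Integrate over $s\in[p_c,p]$. $\square$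

*Proof of Theorem 4.* Fix $\varepsilon,\delta\in(0,\frac12)$ and put $n_k=\lfloor2^{k(4/3-\varepsilon)}\rfloor$.

**Step 1: level $p_k$ up to scale $n_k$.** By (N2), $n_k\le L(p_k)$ for large $k$. Lemma 11 with $\zeta=\varepsilon/4$ and Markov's inequality give
$$P\big(T_g^{[p_k]}(n_k)<T_g^{[p_c]}(n_k)-1\big)\le C2^{-k+(3/4+\varepsilon/4)(4/3-\varepsilon)k}\le C2^{-\frac5{12}\varepsilon k},$$
because $(\frac34+\frac\varepsilon4)(\frac43-\varepsilon)=1-\frac5{12}\varepsilon-\frac{\varepsilon^2}4$. This is summable. By Borel–Cantelli, (16), and (i) for weights $0$ or $1$ with probability $\frac12$ each, almost surely there is $k_0\ge2$ such that for all $k\ge k_0$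
$$T^{[p_k]}(n_k)\ge T^{[p_c]}(\lfloor n_k/2\rfloor)-1\ge(1-\delta)c\big(\tfrac43-\varepsilon\big)(\log2)\,k.\tag{17}$$

**Step 2: integrating over layers.** For $n\ge n_{k_0}$ let $K=\max\{k:n_k\le n\}$. From $n_{K+1}>n$,
$$K\ge\frac{\log n}{(4/3-\varepsilon)\log2}-1\ge\frac{3\log n}{4\log2}-1.$$
If $F(h)\le p_{k_0}$, put $k(h)=\max\{k\le K:F(h)\le p_k\}\ge k_0$. By monotonicity in the level and in the scale, and (17),
$$T^{[F(h)]}(n)\ge T^{[p_{k(h)}]}(n_{k(h)})\ge(1-\delta)c\big(\tfrac43-\varepsilon\big)(\log2)\,k(h),\qquad k(h)\ge\#\{k_0\le k\le K:F(h)\le p_k\}.$$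
Insert this into (15). Write $|\cdot|$ for the length of a subset of $[0,\infty)$. Then $|\{h\ge0:F(h)\le p_k\}|\ge|\{h\ge0:F(h)<p_k\}|=F^{-1}(p_k)=a_k$, so
$$T(n)\ge(1-\delta)c\big(\tfrac43-\varepsilon\big)(\log2)\sum_{k=k_0}^Ka_k\ge(1-\delta)c\big(\tfrac43-\varepsilon\big)(\log2)\Big(S\big(\tfrac{3\log n}{4\log2}\big)-O(1)\Big).$$
The $O(1)$ is random but does not depend on $n$: it accounts for $a_k$ with $k<k_0$, and for at most one further term, which is at most $a_2$.

**Step 3: the two inequalities and optimality.** Since $\sum_ka_k=\infty$, $S\to\infty$. Divide by $S\big(\frac{3\log n}{4\log2}\big)$ and let $\varepsilon,\delta\downarrow0$ along sequences; this is the first inequality. Since $\frac3{4\log2}>1$, $S\big(\frac{3\log n}{4\log2}\big)\ge\Sigma(n)$, which gives the second.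

For the $F$ of rule (A), the block $U_i\le k\log2<U_{i+1}$ contributes at least $b_i\big(\frac{U_{i+1}-U_i}{\log2}-1\big)-1$ to $\sum_ka_k$, and by (12) this tends to $\infty$. So Theorem 4 applies to it, and with (9) almost surely $\liminf_nT(n)/\Sigma(n)=\frac{4\log2}3c$. The constant is optimal. $\blacksquare$

## 9. Other exponents $\beta$ and other logarithms

Throughout this section $F$ is the law of rule (A), $U=U_{i+1}$ and $n_i(\kappa)=\lceil e^{\kappa U}\rceil$.

**The exact order of $T(n_i(\kappa))$.** Let $\kappa>\frac43$. Lemma 8 bounds $T(n_i(\kappa))$ above by $(1+o(1))\frac43cb_iU$. For the lower bound, $\log n_i(\kappa)\ge\kappa U$ and $\frac{3\kappa}4>1$, so $S\big(\frac{3}{4\log2}\log n_i(\kappa)\big)$ includes all $k\ge2$ with $U_i\le k\log2<U$, for which $a_k=b_i$. Theorem 4 and $U_i=o(U)$ give almost surely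
$$T(n_i(\kappa))\ge(1-o(1))\tfrac{4\log2}3c\,b_i\Big(\frac{U-U_i}{\log2}-2\Big)=(1-o(1))\tfrac43cb_iU.$$
Hence, almost surely,
$$T(n_i(\kappa))=(1+o(1))\tfrac43\,c\,b_iU\qquad(\kappa>\tfrac43).\tag{18}$$

*Proof of Corollary 5.* Let $\Sigma_\beta(n)=\sum_{1/\beta\le k\le\log n}\varphi(\beta k)$; here $\beta k\ge1>\log2$, so $\varphi(\beta k)$ is defined.

**Step 1: along $N_i$.** By (2), $\beta\log N_i<U_{i+1}$ for large $i$. So all terms of $\Sigma_\beta(N_i)$ are at least $b_i$, and those with $\beta k\ge U_i$ equal $b_i$. At most $U_i/\beta$ terms have $\beta k<U_i$, each at most $1$, and $U_i=o(b_i\log N_i)$. Hence $\Sigma_\beta(N_i)=(1+o(1))b_i\log N_i$. As $T(N_i)=(1+o(1))cb_i\log N_i$ almost surely by Step 1 of Section 5, the ratio tends to $c$ along $N_i$.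

**Step 2: along $n_i(\kappa)$ with $\kappa>\max(\frac43,\frac1\beta)+1$.** Since $\kappa U>U/\beta$, all $k\geq 1/\beta$ with $U_i\le\beta k<U$ occur in $\Sigma_\beta(n_i(\kappa))$, each with term $b_i$. The terms with $\beta k<U_i$ add $O(U_i+1)$. Those with $\beta k\ge U$ are at most $b_{i+1}$ each and add $O(b_{i+1}\kappa U)$. By (5), and because $b_{i+1}/b_i\le U^{1/2}e^{-U^2}\to0$,
$$\Sigma_\beta(n_i(\kappa))=b_i\frac U\beta(1+o(1))+O(U_i+1)+O(b_{i+1}\kappa U)=(1+o(1))\frac{b_iU}\beta.$$
With (18), the ratio tends almost surely to $\frac{4\beta}3c$, which differs from $c$ when $\beta\ne\frac34$. $\blacksquare$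

**Remark (base two).** Suppose "$\log$" in the upper limit of summation is read as $\log_2$. The answer is again negative for the $F$ of Theorem 2. Along $N_i$, the indices $k\le\log_2N_i$ have $k\log2\le\log N_i<U_{i+1}$, so as in (4) $S(\log_2N_i)=(1+o(1))b_i\log N_i/\log2$, and the ratio tends to $c\log2$. Along $n_i'=n_i(2)$, all indices with $U_i\le k\log2<U$ occur, the earlier ones add $O(U_i)$, and the later ones add $O(b_{i+1}U)$. So $S(\log_2n_i')=(1+o(1))b_iU/\log2$, and by (18) the ratio tends to $\frac43c\log2$.

**Remark (what is left unproved).** No upper bound matching Theorem 4 is proved here for general $F$. What is settled is that the limit in the question fails to exist for some $F\in\mathcal V$ (Theorem 2) and exists for others (Theorem 3), together with Theorem 4 and Corollary 5.
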